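\title{Dense subspaces of regular spaces can have larger Noetherian type}

\begin{abstract}
The Noetherian type $\mathrm{Nt}(X)$ of a space $X$ is the least infinite cardinal $\kappa$ such that $X$ has a base in which every member has fewer than $\kappa$ supersets, and $\delta\mathrm{Nt}(X)$ is the supremum of $\mathrm{Nt}(D)$ over the dense subspaces $D$ of $X$. We construct in ZFC a zero-dimensional Hausdorff space with $\mathrm{Nt}(X)=\omega$ and $\delta\mathrm{Nt}(X)=\omega_2$, so the two invariants can differ for regular spaces. The gap can be made arbitrarily large, starting from any value that $\mathrm{Nt}$ takes on regular spaces. On the positive side, $\mathrm{Nt}(D)\le\mathrm{Nt}(X)$ whenever $X$ is regular and the dense subspace $D$ is hereditarily metacompact; in particular $\delta\mathrm{Nt}(X)=\mathrm{Nt}(X)$ for metrizable spaces and for regular hereditarily Lindel\"of spaces.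
\end{abstract}

\section{Introduction}

Let $\kappa$ be an infinite cardinal. A family $\mathcal B$ of sets is \emph{$\kappa^{op}$-like} if every $B\in\mathcal B$ has fewer than $\kappa$ supersets in $\mathcal B$, that is, $|\{B'\in\mathcal B:B\subseteq B'\}|<\kappa$. The \emph{Noetherian type} of a base $\mathcal B$ of a topological space is the least infinite $\kappa$ for which $\mathcal B$ is $\kappa^{op}$-like, and the \emph{Noetherian type} $\mathrm{Nt}(X)$ of a space $X$ is the least Noetherian type of a base of $X$. Thus $\mathrm{Nt}(X)\le\kappa$ exactly when $X$ has a $\kappa^{op}$-like base, and $\omega$ is the smallest possible value.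

Deleting $\emptyset$ from a base leaves a base and does not raise its type, so from now on \emph{bases consist of nonempty sets}. Every nonempty open set contains a member of the base, hence
\begin{equation}\label{eq:open}
\mathcal B \text{ is } \kappa^{op}\text{-like} \iff \text{every nonempty open set lies in fewer than } \kappa \text{ members of } \mathcal B .
\end{equation}
So the Noetherian type measures overlap rather than size: it bounds the number of basic sets that share a nonempty open subset. A discrete space of any size has type $\omega$, by the base of singletons. On the real line the base of rational intervals has type $\omega_1$, but the base of intervals $((k-1)2^{-n},(k+1)2^{-n})$, $k\in\mathbb Z$, $n<\omega$, has type $\omega$: an interval of length $\ell>0$ lies in such a set only if $2^{1-n}\ge\ell$, and for each $n$ a point lies in at most two of them.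

The traces $B\cap D$ of a base of $X$ form a base of a subspace $D$, but they may satisfy inclusions that the original sets do not. To measure the effect for dense subspaces, put
\[
\delta\mathrm{Nt}(X)=\sup\{\mathrm{Nt}(D): D\text{ is a dense subspace of }X\}\ \ge\ \mathrm{Nt}(X).
\]
A Hausdorff space with $\delta\mathrm{Nt}(X)>\mathrm{Nt}(X)$ is known (Balogh, Bennett, Burke, Gruenhage, Lutzer and Mashburn). The question we treat comes from the paper of Kojman, Milovich and Spadaro \cite{KMS}:
\begin{quote}
\emph{Is $\delta\mathrm{Nt}(X)=\mathrm{Nt}(X)$ for every regular space $X$?}
\end{quote}
One would guess that it is. In a regular space the regular open sets form a base, and inclusion between regular open sets is decided on any dense subset (Lemma~\ref{lem:trace}). Equality therefore holds whenever some base of least type consists of regular open sets. The answer is nevertheless negative, in ZFC. Recall that a space is \emph{zero-dimensional} if it has a base of clopen sets; a zero-dimensional Hausdorff space is Tychonoff, hence regular.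

\begin{theorem}\label{thm:main}
Let $\kappa$ be a regular uncountable cardinal carrying equivalence relations $E_0\supseteq E_1\supseteq\cdots$ such that $\bigcap_nE_n$ is equality and each $E_n$ has fewer than $\kappa$ classes. Then there are a zero-dimensional Hausdorff space $X$ and a dense $D\subseteq X$ such that
\[
\mathrm{Nt}(X)=\omega,\qquad \mathrm{Nt}(D)=\delta\mathrm{Nt}(X)=\kappa^+ .
\]
\end{theorem}

The hypothesis holds whenever $\kappa$ is regular and $\theta<\kappa\le\theta^\omega$ for some infinite cardinal $\theta$: fix distinct functions $r_\alpha\colon\omega\to\theta$ for $\alpha<\kappa$, and let $\alpha\,E_n\,\beta$ if $r_\alpha\restriction n=r_\beta\restriction n$; then $E_n$ has at most $\theta$ classes. For $\theta=\omega$ this covers $\kappa=\omega_1$ and gives a space with $\mathrm{Nt}(X)=\omega$ and $\delta\mathrm{Nt}(X)=\omega_2$. It also covers $\kappa=\theta^+$ whenever $\mathrm{cf}(\theta)=\omega$, because successor cardinals are regular and $\theta^{\mathrm{cf}(\theta)}>\theta$ by K\"onig's theorem. Such $\theta$ exist above any infinite $\lambda$ (take the supremum of $\lambda,\lambda^+,\lambda^{++},\dots$), so $\kappa$ can be arbitrarily large.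

\begin{corollary}\label{cor:gap}
Let $Z$ be a regular space and $\lambda$ a cardinal. There is a regular space $X'$ with $\mathrm{Nt}(X')=\mathrm{Nt}(Z)$ and $\delta\mathrm{Nt}(X')>\lambda$. If $Z$ is zero-dimensional Hausdorff, so is $X'$.
\end{corollary}

The guess is correct under a covering hypothesis. A \emph{refinement} of a cover of a space is a cover of the same space each of whose members lies in a member of the given cover. A space is \emph{metacompact} if every open cover has an open refinement with each point in finitely many members, and \emph{hereditarily metacompact} if all its subspaces are metacompact.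

\begin{theorem}\label{thm:positive}
Let $X$ be regular, $D\subseteq X$ dense, and $\lambda$ a regular infinite cardinal such that every open cover of every open subspace of $D$ has an open refinement with each point in fewer than $\lambda$ members. Then $\mathrm{Nt}(D)\le\max(\mathrm{Nt}(X),\lambda)$.

In particular $\mathrm{Nt}(D)\le\mathrm{Nt}(X)$ for every hereditarily metacompact dense $D$, and $\delta\mathrm{Nt}(X)=\mathrm{Nt}(X)$ if $X$ is metrizable, or regular and hereditarily Lindel\"of.
\end{theorem}

We use regularity in the form that every neighborhood of a point contains a closed neighborhood of it; all statements and proofs are valid whether or not one includes $T_1$ in the definition. We prove Theorem~\ref{thm:positive} first, since it shows what a counterexample has to avoid. Section~\ref{sec:cubes} exhibits the mechanism of Theorem~\ref{thm:main} inside a single cube. Sections \ref{sec:space} and~\ref{sec:descent} build from it a family of spaces, the simplest of which already has the right Noetherian types but is not $T_1$, and Section~\ref{sec:good} obtains the separation axioms.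

\section{Traces of bases on a dense subspace}\label{sec:trace}

An open set $G$ is \emph{regular open} if it is the interior of its closure; clopen sets are examples. In a regular space these sets form a base: if $x\in V\subseteq\overline V\subseteq O$ with $V,O$ open, then the interior of $\overline V$ is regular open and lies between $V$ and $O$.

\begin{lemma}\label{lem:trace}
Let $D$ be dense in $X$.
\begin{itemize}
\item[(a)] If $G\subseteq X$ is open, then $\overline{G\cap D}=\overline G$.
\item[(b)] If $\mathcal B$ is a base of $X$ consisting of regular open sets, then $G\mapsto G\cap D$ is an order isomorphism of $\mathcal B$ onto a base of $D$. Hence $\mathrm{Nt}(D)$ is at most the Noetherian type of $\mathcal B$.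
\end{itemize}
\end{lemma}

\begin{proof}
(a) An open set that meets $G$ meets it in a nonempty open set, hence meets $G\cap D$. (b) If $G\cap D\subseteq G'\cap D$, then $\overline G\subseteq\overline{G'}$ by (a), and taking interiors gives $G\subseteq G'$.
\end{proof}

For an arbitrary base, $G\cap D\subseteq U\cap D$ gives only $G\subseteq\overline U$, and a $\kappa^{op}$-like base puts no bound on the number of members whose \emph{closures} contain $G$. Regularity offers a repair: replace $U\cap D$ by smaller sets $R$ with $\overline R\subseteq U$, so that $G\cap D\subseteq R$ does imply $G\subseteq U$. The price is that one set $U$ becomes a whole family of sets $R$, and the covering hypothesis of Theorem~\ref{thm:positive} is what bounds the overlap within that family.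

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $\mu=\mathrm{Nt}(X)$ and let $\mathcal B$ be a $\mu^{op}$-like base of $X$; closures are taken in $X$. For $U\in\mathcal B$, the sets $V\cap D$ with $V$ open in $X$ and $\overline V\subseteq U$ cover $U\cap D$, by regularity. Let $\mathcal R_U$ be a refinement of this cover by nonempty open subsets of $D$ with each point in fewer than $\lambda$ members. Then $\overline R\subseteq U$ for every $R\in\mathcal R_U$. The family $\mathcal R=\bigcup_{U\in\mathcal B}\mathcal R_U$ is a base of $D$: if $x\in O\cap D$ with $O$ open in $X$, take $U\in\mathcal B$ with $x\in U\subseteq O$ and $R\in\mathcal R_U$ with $x\in R$; then $R\subseteq U\cap D\subseteq O\cap D$.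

Let $W\in\mathcal R$, write $W=G\cap D$ with $G$ open in $X$, and fix $x\in W$. If $W\subseteq R\in\mathcal R_U$, then $G\subseteq\overline W\subseteq\overline R\subseteq U$ by Lemma~\ref{lem:trace}(a). By \eqref{eq:open} the number $\nu$ of $U\in\mathcal B$ containing $G$ is less than $\mu$, and for each such $U$ fewer than $\lambda$ members of $\mathcal R_U$ contain $x$. So the number of supersets of $W$ in $\mathcal R$ is at most a sum of $\nu$ cardinals, each less than $\lambda$. If $\lambda<\mu$, the sum is at most $\max(\nu,\lambda)<\mu$. If $\lambda\ge\mu$, then $\nu<\lambda$ and the sum is less than $\lambda$ because $\lambda$ is regular. In both cases it is less than $\max(\mu,\lambda)$.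

A hereditarily metacompact $D$ satisfies the hypothesis with $\lambda=\omega$, and $\max(\mu,\omega)=\mu$. It remains to see that metrizable spaces and regular hereditarily Lindel\"of spaces are hereditarily metacompact, for then so are all their dense subspaces. Both classes are closed under subspaces, so it suffices that metrizable spaces and regular Lindel\"of spaces are metacompact. Metrizable spaces are paracompact, that is, every open cover has a locally finite open refinement. Given an open cover of a regular Lindel\"of space, choose members $U_n$ of the cover and open sets $V_n$ ($n<\omega$) with $\overline{V_n}\subseteq U_n$ such that the $V_n$ cover the space, and put $W_n=U_n\setminus\bigcup_{i<n}\overline{V_i}$. A point $x$ lies in $W_n$ for the least $n$ with $x\in U_n$, and if $x\in V_m$ then $x\notin W_n$ for $n>m$.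
\end{proof}

Taking $\lambda=\kappa$, we see that the dense set $D$ of Theorem~\ref{thm:main} must have an open subspace with an open cover all of whose open refinements have a point in $\kappa$ members. The construction is built around increasing chains of open sets of length $\kappa$.

\section{Chains and cubes}\label{sec:cubes}

From now on $\kappa$ is a regular uncountable cardinal, identified with the set of smaller ordinals. Regularity says that a union of fewer than $\kappa$ sets of size less than $\kappa$ has size less than $\kappa$; we use it mostly as a pigeonhole principle: if a set of size $\kappa$ is split into fewer than $\kappa$ pieces, one piece has size $\kappa$. A subset of $\kappa$ of size $\kappa$ is unbounded in $\kappa$.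

All lower bounds in this paper come from one observation: a $\kappa^{op}$-like base cannot cover the links of a long chain separately without covering the whole chain at once.

\begin{lemma}\label{lem:chain}
Let $\mathcal B$ be a $\kappa^{op}$-like base of a space $Q$ and let $S\subseteq\kappa$ have size $\kappa$. For $\alpha\in S$ let $W_\alpha$ be a nonempty open set and let $W_\alpha\subseteq R_\alpha\in\mathcal B$. If $W_\alpha\subseteq W_\beta$ whenever $\alpha\le\beta$, then $\bigcup_{\alpha\in S}W_\alpha\subseteq R_\gamma$ for some $\gamma\in S$.
\end{lemma}

\begin{proof}
Every $R_\alpha$ contains $W_{\min S}$, so by \eqref{eq:open} there are fewer than $\kappa$ distinct sets $R_\alpha$. By regularity $R_\alpha$ takes one value $R$ on a set $S'\subseteq S$ of size $\kappa$. For $\alpha\in S$ there is $\beta\in S'$ with $\beta\ge\alpha$, and $W_\alpha\subseteq W_\beta\subseteq R$. Any $\gamma\in S'$ works.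
\end{proof}

All upper bounds come from cubes. Give $\kappa+1=[0,\kappa]$ the order topology. It is Hausdorff, the intervals $[0,\alpha]$ are clopen, and $[0,\kappa)$ is open and dense because $\kappa$ is a limit ordinal. The family $\mathcal O$ consisting of $\{0\}$ and the intervals $(\alpha,\beta]$, $\alpha<\beta\le\kappa$, is a base of $\kappa$ many clopen sets, each a nonempty proper subset of $\kappa+1$. For a set $I$ of size $\kappa$, a \emph{box} in the product space $(\kappa+1)^I$ is a set
\[
b=\{y: y(i)\in O_i\text{ for }i\in S\},\qquad S\subseteq I\text{ finite},\quad O_i\in\mathcal O .
\]
The projection of $b$ to coordinate $i$ is $O_i$ for $i\in S$ and $\kappa+1$ otherwise, so $b$ determines its \emph{support} $S$ and the sets $O_i$. Boxes form a base of $\kappa$ many nonempty clopen sets, each meeting $\kappa^I$. Changing a point of $b$ at a coordinate outside the support gives a point of $b$.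

The base of boxes has large type, since $\{y:y(i)=1\}$ lies in $\{y:y(i)\in(0,\beta]\}$ for all $\beta\ge1$. The remedy is to tag each box with a private coordinate, which every smaller box must then mention.

\begin{lemma}\label{lem:cube}
Let $|I|=\kappa$. The cube $(\kappa+1)^I$ has a base $\mathcal B_I$ of clopen sets such that every box with support $S$ lies in at most $2|S|$ members of $\mathcal B_I$.
\end{lemma}

\begin{proof}
List the boxes in type $\kappa$ and choose recursively, for each box $b$, a coordinate $e(b)\in I$ outside the support of $b$ and different from the fewer than $\kappa$ coordinates chosen earlier. Then $e$ is injective. Put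
\[
b^0=\{y\in b:y(e(b))=0\},\qquad b^1=\{y\in b:y(e(b))>0\},
\]
and let $\mathcal B_I$ consist of all $b^0$ and $b^1$. These sets are clopen because $\{0\}$ is clopen, and nonempty because $e(b)$ is outside the support of $b$. They form a base because $b=b^0\cup b^1$. Let $b_0$ be a box with support $S$ and let $b_0\subseteq b^j$. If $e(b)\notin S$, take a point of $b_0$ and set its coordinate $e(b)$ equal to $1-j$; the new point lies in $b_0$ but not in $b^j$, a contradiction. So $e(b)\in S$, which holds for at most $|S|$ boxes $b$.
\end{proof}

The next example contains the main idea. It compares the cube with its dense subspace $\kappa^I$ on one specific task.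

\begin{example}\label{ex:two}
Let $I=\{*\}\cup\kappa$, $Y=(\kappa+1)^I$ and $D=\kappa^I$. For $\alpha,\beta<\kappa$ consider the open sets
\[
a_{\alpha\beta}=\{y: y(*)\le\alpha,\ y(\alpha)\le\beta\}\ \subseteq\ u_\alpha=\{y:y(*)\le\alpha,\ y(\alpha)<\kappa\}\ \subseteq\ a_\alpha=\{y:y(*)\le\alpha\}.
\]
Call a base of $Q\in\{Y,D\}$ \emph{squeezing} if for all $\alpha,\beta<\kappa$ it has a member $R_{\alpha\beta}$ with $a_{\alpha\beta}\cap Q\subseteq R_{\alpha\beta}\subseteq a_\alpha$.

\emph{$Y$ has an $\omega^{op}$-like squeezing base}, namely $\mathcal B_I\cup\{u_\alpha:\alpha<\kappa\}$ with $R_{\alpha\beta}=u_\alpha$. A nonempty open set contains a box $b$, say with support $S$. If $b\subseteq u_\alpha$ then $\alpha\in S$, since otherwise we could move coordinate $\alpha$ of a point of $b$ to $\kappa$. So $b$ lies in at most $3|S|$ members.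

\emph{$D$ has no $\kappa^{op}$-like squeezing base.} Suppose $\mathcal B$ is one, and fix $\alpha$. The sets $a_{\alpha\beta}\cap D$ increase with $\beta$, and their union is $a_\alpha\cap D$, because $y(\alpha)<\kappa$ for $y\in D$. Lemma~\ref{lem:chain} gives $\beta$ with $a_\alpha\cap D\subseteq R_{\alpha\beta}\subseteq a_\alpha\cap D$. Hence $a_\alpha\cap D\in\mathcal B$ for every $\alpha$. These are $\kappa$ distinct sets containing $a_0\cap D$, contrary to \eqref{eq:open}.
\end{example}

The points with $y(\alpha)=\kappa$ are what makes $u_\alpha$ cheap in $Y$: they force a box inside $u_\alpha$ to mention the coordinate $\alpha$. In $D$ these points are missing, and the cheap set $u_\alpha$ and the expensive set $a_\alpha$ have the same trace. The example is not yet a counterexample, since nothing obliges a base to squeeze; indeed $\mathrm{Nt}(D)=\omega$ by Lemmas \ref{lem:trace}(b) and~\ref{lem:cube}. We shall add points whose neighborhoods oblige every base to squeeze. If a point $p$ has a decreasing local base $A_1\supseteq A_2\supseteq\cdots$, every base has a member between $A_n$ and $A_1$ for some $n$, but $n$ depends on $p$ and on the base. So two levels do not suffice, and the index set $\{*\}\cup\kappa$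 must be replaced by a tree.

\section{Cubes along a tree}\label{sec:space}

Let $T=\kappa^{<\omega}$ be the set of finite sequences of ordinals below $\kappa$ and $L=\kappa^\omega$ the set of infinite ones; $|T|=\kappa$. For $t\in T$ we write $|t|$ for its length, $t\restriction i$ for its initial segment of length $i$, $t^\frown\alpha$ for its extension by $\alpha$, and $[t]=\{p\in L:t\subset p\}$. A \emph{subtree} is a set $z\subseteq T$ of size $\kappa$ that is closed under initial segments; it contains the root $\emptyset$.

Let $\mathcal Z$ be a family of subtrees that \emph{covers} $T$, meaning that every $t\in T$ lies in some $z\in\mathcal Z$. For $z\in\mathcal Z$ let the \emph{block} $Y_z$ be a copy of the cube $(\kappa+1)^z$, the blocks being pairwise disjoint and disjoint from $L$, and let $D_z=\kappa^z\subseteq Y_z$. For $t\in z$ put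
\[
a_{t,z}=\{y\in Y_z: y(t\restriction i)\le t(i)\text{ for all }i<|t|\},\qquad u_{t,z}=\{y\in a_{t,z}:y(t)<\kappa\},
\]
and for $t\in T\setminus z$ put $a_{t,z}=u_{t,z}=\emptyset$. A point $y\in Y_z$ places a threshold $y(s)$ at each node $s$ of $z$, and $y\in a_{t,z}$ says that the path to $t$ leaves every earlier node by a branch at or above the threshold. The sets of Example~\ref{ex:two} are $a_{\langle\alpha,\beta\rangle,z}$, $u_{\langle\alpha\rangle,z}$ and $a_{\langle\alpha\rangle,z}$, with $*$ read as $\emptyset$ and the coordinate $\alpha$ as $\langle\alpha\rangle$. The set $a_{t,z}$ is clopen in $Y_z$, the set $u_{t,z}$ is open, and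
\begin{equation}\label{eq:step}
a_{\emptyset,z}=Y_z,\qquad a_{t^\frown\alpha,z}=\{y\in a_{t,z}:y(t)\le\alpha\}\subseteq u_{t,z}\quad\text{if }t^\frown\alpha\in z .
\end{equation}
Define
\[
X=X(\mathcal Z)=L\cup\bigcup_{z}Y_z,\qquad D=D(\mathcal Z)=L\cup\bigcup_zD_z,
\]
\[
A_t=[t]\cup\bigcup_za_{t,z},\qquad U_t=[t]\cup\bigcup_zu_{t,z}\qquad(t\in T).
\]
From \eqref{eq:step} and the definition of $D_z$,
\begin{equation}\label{eq:nest}
A_{t^\frown\alpha}\subseteq U_t\subseteq A_t,\qquad U_t\cap D=A_t\cap D .
\end{equation}
The zero function of $Y_z$ lies in $u_{t,z}\cap D_z$ for every $t\in z$, so
\begin{equation}\label{eq:meet}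
A_s\cap A_t\cap Y_z\ne\emptyset\iff s,t\in z .
\end{equation}

The topology of $X$ has as a base the sets $A_t$ together with the nonempty open subsets of the blocks. This family covers $X=A_\emptyset$, and the intersection of two members is a union of members: if $s\subseteq t$ then $A_s\cap A_t=A_t$ by \eqref{eq:nest}; if $s,t$ are incomparable then $[s]\cap[t]=\emptyset$ and $A_s\cap A_t=\bigcup_z(a_{s,z}\cap a_{t,z})$; and an open subset of $Y_z$ meets $A_t$ in a relatively open part of $a_{t,z}$ and meets an open subset of a block in an open subset of $Y_z$. Each block is open in $X$ and keeps its product topology. The basic sets containing $p\in L$ are the sets $A_{p\restriction n}$, which form a decreasing local base at $p$.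

Every nonempty open subset of $X$ contains a box of some block. This is immediate if it meets a block; otherwise it would contain some $A_t$, and $A_t$ meets every block $Y_z$ with $t\in z$. This is the only use of the assumption that $\mathcal Z$ covers $T$. Since a box of $Y_z$ meets $D_z$, the set $D$ is dense in $X$.

\begin{proposition}\label{prop:upper}
For every family $\mathcal Z$ of subtrees that covers $T$, we have $\mathrm{Nt}(X)=\omega$ and $\mathrm{Nt}(D')\le\kappa^+$ for every dense $D'\subseteq X$.
\end{proposition}

\begin{proof}
Let $\mathcal B_z$ be the base of $Y_z$ given by Lemma~\ref{lem:cube}. The natural neighborhoods $A_t$ are too expensive: by \eqref{eq:step}, if $\alpha_0\le\alpha$ and both $t^\frown\alpha_0$ and $t^\frown\alpha$ lie in $z$, then $a_{t^\frown\alpha_0,z}\subseteq A_{t^\frown\alpha}$, and this may happen for $\kappa$ many $\alpha$. We use the sets $U_t$ instead. Each $U_t$ is open, because the sets $u_{t,z}$ are open and $p\in A_{p\restriction(|t|+1)}\subseteq U_t$ for $p\in[t]$. Since $p\in U_{p\restriction n}\subseteq A_{p\restriction n}$ for $p\in L$, the family $\mathcal U=\{U_t:t\in T\}\cup\bigcup_z\mathcal B_z$ is a base of $X$.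

Let $b\subseteq Y_z$ be a box with support $S$. It lies in at most $2|S|$ members of $\mathcal B_z$ and in no member of $\mathcal B_{z'}$ for $z'\ne z$. If $b\subseteq U_t$, then $b\subseteq u_{t,z}$, so $t\in z$; and $t\in S$, since otherwise moving coordinate $t$ of a point of $b$ to $\kappa$ gives a point of $b\setminus u_{t,z}$. So $b$ lies in at most $3|S|$ members of $\mathcal U$. As every nonempty open set contains a box, $\mathcal U$ is $\omega^{op}$-like.

Now let $D'$ be dense. The traces of the members of $\mathcal U$ form a base of $D'$. A nonempty open subset of $D'$ contains $b\cap D'\neq\emptyset$ for some box $b\subseteq Y_z$ with support $S$. If $b\cap D'\subseteq G\in\mathcal B_{z'}$, then $z'=z$, and $b\subseteq\overline{b\cap D'}\cap Y_z\subseteq G$ by Lemma~\ref{lem:trace}(a), because $G$ is closed in $Y_z$. So at most $2|S|$ such $G$ exist. There are at most $|T|=\kappa$ traces $U_t\cap D'$ altogether. Hence $b\cap D'$ lies in at most $\kappa$ members of the base, and $\mathrm{Nt}(D')\le\kappa^+$.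
\end{proof}

\section{Descent to the root}\label{sec:descent}

We turn to the lower bound for $\mathrm{Nt}(D)$. Let $\mathcal Z$ be as before and suppose that $\mathcal B$ is a $\kappa^{op}$-like base of $D$. The points of $L$ force $\mathcal B$ to squeeze. Let
\[
C(\mathcal B)=\{t\in T: |t|\ge1\text{ and } A_t\cap D\subseteq R\subseteq A_{t\restriction1}\text{ for some }R\in\mathcal B\}.
\]
\emph{Every $p\in L$ has an initial segment in $C(\mathcal B)$}: take $R\in\mathcal B$ with $p\in R\subseteq A_{p\restriction1}$, and then $n\ge1$ with $A_{p\restriction n}\cap D\subseteq R$.

To pass from the successors of a node to the node itself we want Lemma~\ref{lem:chain}, but the sets $A_{t^\frown\alpha}$ do not form a chain, already because the sets $[t^\frown\alpha]$ are disjoint. They do form a chain inside one block. So we localize: for $z\in\mathcal Z$, a node $t\in z$ with $|t|\ge1$ is \emph{captured in $z$} if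
\[
a_{t,z}\cap D\subseteq R\subseteq A_{t\restriction1}\quad\text{for some }R\in\mathcal B .
\]
Every node in $C(\mathcal B)\cap z$ is captured in $z$.

\begin{lemma}\label{lem:descent}
Let $\mathcal B$ be a $\kappa^{op}$-like base of $D$ and let $z\in\mathcal Z$.
\begin{itemize}
\item[(a)] If $t\in z$, $|t|\ge1$, and $\kappa$ many nodes $t^\frown\alpha\in z$ are captured in $z$, then $t$ is captured in $z$.
\item[(b)] Fewer than $\kappa$ nodes of $z$ of length $1$ are captured in $z$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $t\in z$, let $S$ be the set of $\alpha$ such that $t^\frown\alpha$ lies in $z$ and is captured in $z$, by $R_\alpha\in\mathcal B$, and suppose $|S|=\kappa$. The sets $W_\alpha=a_{t^\frown\alpha,z}\cap D$ ($\alpha\in S$) are open in $D$, contain the zero function, and increase with $\alpha$ by \eqref{eq:step}. Their union is $a_{t,z}\cap D$: a point $y$ of this set has $y(t)<\kappa$, and the unbounded set $S$ contains some $\alpha\ge y(t)$. This is where the passage from $X$ to $D$ is used. Lemma~\ref{lem:chain} gives $\gamma\in S$ with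
\[
a_{t,z}\cap D\subseteq R_\gamma\subseteq A_{(t^\frown\gamma)\restriction1}.
\]
If $|t|\ge1$, then $(t^\frown\gamma)\restriction1=t\restriction1$ and $t$ is captured; this is (a). If $t=\emptyset$, the display gives $D_z\subseteq A_{\langle\gamma\rangle}\cap Y_z=\{y\in Y_z:y(\emptyset)\le\gamma\}$, which fails for the point of $D_z$ with value $\gamma+1$ at $\emptyset$ and $0$ elsewhere; this is (b).
\end{proof}

\begin{example}\label{ex:one}
Let $\mathcal Z=\{T\}$, so that there is a single block. Suppose $D$ had a $\kappa^{op}$-like base $\mathcal B$. By Lemma~\ref{lem:descent}(b) some node of length $1$ is not captured, and by (a) every node that is not captured has an immediate successor that is not captured. This produces $p\in L$ with no captured initial segment, although some initial segment lies in $C(\mathcal B)$. Hence $\mathrm{Nt}(D)=\kappa^+$ and $\mathrm{Nt}(X)=\omega$. But $X$ is not even $T_1$: the zero function belongs to every $A_t$, hence to every neighborhood of every point of $L$.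
\end{example}

The rest of the proof is the choice of a family $\mathcal Z$ that meets two opposing demands. By \eqref{eq:meet}, a point $p\in L$ has a neighborhood missing $Y_z$ if and only if some $p\restriction n$ is outside $z$, and distinct $p,q\in L$ have disjoint neighborhoods if and only if, for some $m$, no $z\in\mathcal Z$ contains both $p\restriction m$ and $q\restriction m$. So separation wants thin trees. The lower bound wants, for each base $\mathcal B$, a tree with $\kappa$-fold branching in which Lemma~\ref{lem:descent} carries capturing down from $C(\mathcal B)$ to level one.

\section{Good trees and the proof of Theorem~\ref{thm:main}}\label{sec:good}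

Trees of finite height separate the points of $L$ from the blocks. They do not separate points of $L$ from each other: if the full trees $\kappa^{\le m}$ all belong to $\mathcal Z$, no two points of $L$ have disjoint neighborhoods. The relations $E_n$ remove this defect. We require that in a tree of height $n$ all immediate successors of a node be $E_n$-equivalent. Two paths that diverge through $\alpha\ne\beta$ can then lie together only in trees of bounded height, while $\kappa$-fold branching survives because $E_n$ has fewer than $\kappa$ classes.

Let $E_n$ ($n<\omega$) be as in Theorem~\ref{thm:main}. \emph{We may assume that every class of every $E_n$ has size $\kappa$.} Indeed, let $N_n$ be the union of the $E_n$-classes of size less than $\kappa$. Then $|N_n|<\kappa$ by regularity, and $N=\bigcup_nN_n$ has size less than $\kappa$ because $\kappa$ is regular and uncountable. For $\alpha\notin N$ the $E_n$-class of $\alpha$ has size $\kappa$, and still does after $N$ is removed. Restrict the relations to $\kappa\setminus N$ and transfer them to $\kappa$ along a bijection.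

\begin{definition}
A \emph{good tree of height $n\ge1$} is a set $z\subseteq\kappa^{\le n}$ that contains $\emptyset$, is closed under initial segments, and is such that for every $t\in z$ with $|t|<n$ the set $\{\alpha:t^\frown\alpha\in z\}$ has size $\kappa$ and lies in a single $E_n$-class. The height is the largest length of a node of $z$; we denote it by $n_z$ and call the nodes of length $n_z$ the \emph{top nodes}.
\end{definition}

From now on $\mathcal Z$ is the family of all good trees. A good tree has $\kappa$ nodes of length $1$, so it is a subtree. The family covers $T$: given $t$, let $t'=t^\frown0$ and $n=|t'|$; the set of all $s\in\kappa^{\le n}$ with $s(i)\,E_n\,t'(i)$ for $i<|s|$ contains $t$, and it is a good tree since the successors of a node $s$ with $|s|<n$ are indexed by the $E_n$-class of $t'(|s|)$, which has size $\kappa$.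

\begin{lemma}\label{lem:zero}
The space $X=X(\mathcal Z)$ is zero-dimensional and Hausdorff.
\end{lemma}

\begin{proof}
\emph{Each $Y_z$ is clopen.} The blocks are open and disjoint, and for $p\in L$ the neighborhood $A_{p\restriction(n_z+1)}$ misses $Y_z$ because $p\restriction(n_z+1)\notin z$.

\emph{Each $A_t$ is clopen.} A point of $Y_z\setminus A_t$ has the neighborhood $Y_z\setminus a_{t,z}$, which misses $A_t$. Let $q\in L\setminus[t]$ and let $s$ be the longest common initial segment of $q$ and $t$. Then $s\ne t$, so $s^\frown\alpha\subseteq t$ and $s^\frown\beta\subset q$ with $\alpha\ne\beta$. Since the $E_m$ decrease and their intersection is equality, there is $m>|s|$ with $(\alpha,\beta)\notin E_m$. We claim $A_{q\restriction m}\cap A_t=\emptyset$. The nodes $q\restriction m\supseteq s^\frown\beta$ and $t\supseteq s^\frown\alpha$ are incomparable, so the intersection misses $L$. If it met $Y_z$, then $q\restriction m,t\in z$ by \eqref{eq:meet}. This gives $m\le n_z$, and also $s^\frown\alpha,s^\frown\beta\in z$, so $(\alpha,\beta)\in E_{n_z}\subseteq E_m$, a contradiction.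

Clopen subsets of a block are clopen in $X$, so the sets $A_t$ and the boxes form a clopen base. Two distinct points are separated by a clopen set: by $A_{p\restriction n}$ with $p\restriction n\ne q\restriction n$ if they are $p,q\in L$, by a box if they lie in the same block, and by a block in all other cases.
\end{proof}

No block now sees a whole branch, so the argument of Example~\ref{ex:one} is not available. Instead we find a block adapted to the given base. The difficulty is that the level at which a branch meets $C(\mathcal B)$ varies with the branch, whereas a good tree has one height; uncountability of $\kappa$ makes the level constant.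

\begin{lemma}\label{lem:find}
Let $C\subseteq T\setminus\{\emptyset\}$ contain an initial segment of every $p\in L$. Then there is a good tree all of whose top nodes lie in $C$.
\end{lemma}

\begin{proof}
For $n<\omega$ define the \emph{$n$-large} nodes $t$ of length at most $n$ by downward recursion on $|t|$: a node of length $n$ is $n$-large if it lies in $C$, and a node $t$ of length less than $n$ is $n$-large if $t^\frown\alpha$ is $n$-large for $\kappa$ many $\alpha$. Call $t$ \emph{large} if it is $n$-large for some $n\ge|t|$.

Every $t\in C$ is $|t|$-large. If $t^\frown\alpha$ is large for $\kappa$ many $\alpha$, then, as $\kappa$ is regular and uncountable, $\kappa$ many of these nodes are $n$-large for the same $n>|t|$, and $t$ is $n$-large. Hence a node that is not large has an immediate successor that is not large. If $\emptyset$ were not large, we would obtain $p\in L$ with no large initial segment, and so with none in $C$. Therefore $\emptyset$ is $n$-large for some $n$, and $n\ge1$ because $\emptyset\notin C$.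

We build sets $z_k$ of $n$-large nodes of length $k$ for $k\le n$, starting with $z_0=\{\emptyset\}$. For $s\in z_k$ with $k<n$, the set $\{\alpha:s^\frown\alpha\text{ is }n\text{-large}\}$ has size $\kappa$ and is split by $E_n$ into fewer than $\kappa$ pieces; let $S_s$ be a piece of size $\kappa$. Put $z_{k+1}=\{s^\frown\alpha:s\in z_k,\ \alpha\in S_s\}$. Then $z=\bigcup_{k\le n}z_k$ is a good tree of height $n$, and its top nodes are $n$-large of length $n$, hence in $C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X=X(\mathcal Z)$ and $D=D(\mathcal Z)$ for the family $\mathcal Z$ of good trees. By Lemma~\ref{lem:zero} and Proposition~\ref{prop:upper}, $X$ is zero-dimensional Hausdorff, $\mathrm{Nt}(X)=\omega$, and $\mathrm{Nt}(D)\le\delta\mathrm{Nt}(X)\le\kappa^+$. It remains to show that $D$ has no $\kappa^{op}$-like base. Suppose $\mathcal B$ is one. Lemma~\ref{lem:find} gives a good tree $z$ whose top nodes lie in $C(\mathcal B)$ and so are captured in $z$. If $1\le k<n_z$ and all nodes of $z$ of length $k+1$ are captured, then each node of length $k$ has $\kappa$ many captured immediate successors in $z$ and is captured by Lemma~\ref{lem:descent}(a). By downward induction all $\kappa$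 nodes of $z$ of length $1$ are captured, contrary to Lemma~\ref{lem:descent}(b). Hence $\mathrm{Nt}(D)\ge\kappa^+$.
\end{proof}

\begin{remark}
The hypotheses enter as follows. That the $E_n$ decrease to equality is used only to show that $A_t$ is closed. The bound on the number of classes is used in the normalization of the $E_n$ and in the thinning at the end of Lemma~\ref{lem:find}. Regularity of $\kappa$ is used there and in Lemma~\ref{lem:chain}. Uncountability is used in the normalization and to fix the height in Lemma~\ref{lem:find}, which fails for $\kappa=\omega$: the set $C=\{t:|t|>t(0)\}$ of nonempty nodes meets every branch, but the top nodes $t$ of a good tree have a fixed length and infinitely many values $t(0)$.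
\end{remark}

\begin{remark}
By Lemma~\ref{lem:trace}(b), every base of $X$ consisting of regular open sets has type at least $\kappa^+$, although $\mathrm{Nt}(X)=\omega$. Regularizing the base $\mathcal U$ of Proposition~\ref{prop:upper} returns the expensive sets, since $\overline{U_t}=\overline{U_t\cap D}=\overline{A_t\cap D}=A_t$ by \eqref{eq:nest}. The large type of $D$ comes only from the way its two parts are glued. The closed part $L$ has type $\omega$, by the base of sets $[t]=A_t\cap L$, whose supersets are the $[s]$ with $s\subseteq t$; and the open part $\bigcup_zD_z$ has type $\omega$, by Lemma~\ref{lem:trace}(b) applied to the clopen base $\bigcup_z\mathcal B_z$ of $\bigcup_zY_z$.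
\end{remark}

\section{Prescribing the Noetherian type}

\begin{proof}[Proof of Corollary~\ref{cor:gap}]
If $O$ is an open subspace of a space $Q$, then $\mathrm{Nt}(O)\le\mathrm{Nt}(Q)$: the members of a base of $Q$ that are contained in $O$ form a base of $O$, and passing to a subfamily creates no new supersets.

Choose $\kappa\ge\lambda$ satisfying the hypothesis of Theorem~\ref{thm:main}, as in the introduction, let $X$ and $D$ be given by that theorem, and let $X'=Z\oplus X$ be the topological sum. It is regular, and zero-dimensional Hausdorff if $Z$ is, since both summands are clopen in $X'$. The union of a base of $Z$ and a base of $X$ is a base of $X'$ in which no member of one part is contained in a member of the other, so $\mathrm{Nt}(X')\le\max(\mathrm{Nt}(Z),\omega)=\mathrm{Nt}(Z)$. As $Z$ is open in $X'$, also $\mathrm{Nt}(X')\ge\mathrm{Nt}(Z)$. Finally, $Z\oplus D$ is dense in $X'$ and has $D$ as an open subspace, so $\delta\mathrm{Nt}(X')\ge\mathrm{Nt}(Z\oplus D)\ge\mathrm{Nt}(D)=\kappa^+>\lambda$.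
\end{proof}

\begin{thebibliography}{9}
\bibitem{KMS} Menachem Kojman, David Milovich and Santi Spadaro, \emph{Noetherian type in topological products}, arXiv:1012.3966 (2010).
\end{thebibliography}
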